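# Minimal homeomorphisms of hyperbolic 3-manifolds with almost linear excursions

## 1. Excursions at every point, beyond any prescribed sublinear rate

Throughout, $M$ is a closed hyperbolic $3$-manifold, $\widetilde M=\mathbb H^3$ its universal cover, $d$ the lifted hyperbolic distance.

**Standing assumption.** $M$ carries a smooth transitive Anosov flow $\varphi$ whose strong unstable bundle $E^u$ is orientable.

**Theorem 1.** Let $\omega,\zeta:\mathbb N\to(0,\infty)$ satisfy $\omega(n)/n\to0$ and $\zeta(n)/\log n\to\infty$. There is a minimal homeomorphism $f:M\to M$ homotopic to the identity, with good lift $\widetilde f$, such that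

1. for every $x\in\widetilde M$: $\displaystyle\limsup_{n\to\infty} \frac{d(\widetilde f^n(x),x)}{\omega(n)}=\infty$;
2. $\displaystyle\liminf_{n\to\infty}\ \frac1{\zeta(n)}\,\sup_x\max_{0\le j\le n}d(\widetilde f^j(x),x)=0$, and $\displaystyle\sup_x d(\widetilde f^n(x),x)=o(n)$.

Moreover, the lifts of such $f$ contain a residual subset of a nonempty complete metric space $\mathcal X$ of homeomorphisms of $\widetilde M$.

Let us unpack this.

**Definition (minimal).** A homeomorphism of a compact space is minimal if every orbit is dense; equivalently, no proper nonempty closed subset is invariant. Every forward orbit is then dense too, because $\omega$-limit sets are nonempty, closed and invariant. An irrational rotation of the circle is minimal. The same words apply to flows.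

**Definition (good lift).** If $f\simeq\mathrm{id}$, lift a homotopy from $\mathrm{id}$ to $f$, starting at $\mathrm{id}_{\widetilde M}$; its endpoint $\widetilde f$ is a good lift. It commutes with deck transformations, so $x\mapsto d(\widetilde f(x),x)$ is invariant under the deck group, hence bounded. For $f=\mathrm{id}$ the good lift is $\mathrm{id}$; a nontrivial deck transformation also lifts $f$, but it does not commute with all the others. In general the good lift is unique: two lifts that commute with the deck group differ by a central deck transformation, and $\pi_1(M)$ has trivial center.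

From bounded displacement, $d(\widetilde f^n(x),x)=O(n)$. For $\alpha\in(0,1)$ say that $f$ has *escape rate slower than $n^\alpha$* if $d(\widetilde f^n(x),x)=o(n^\alpha)$ for every $x$. For minimal $f$ the sequence $d(\widetilde f^n(x),x)$ is known to be unbounded for every $x$, and in the known examples it is of order $\log n$. In "Invariant sets for homeomorphisms of hyperbolic 3-manifolds" (arXiv:2504.03425, 2025), Elena Gomes, Santiago Martinchich and Rafael Potrie ask, as an open question, whether every minimal homeomorphism homotopic to the identity should have escape rate slower than $n^\alpha$ for some (every) $\alpha$. This contains two questions: (a) does it hold for every such $f$ and every $\alpha\in(0,1)$; (b) does every such $f$ admit some $\alpha\in(0,1)$, possibly depending on $f$?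

**Corollary 2.** The answer to (a) is no and the answer to (b) is no. There are a closed hyperbolic $3$-manifold $M$ and a single minimal homeomorphism $f$ of $M$, homotopic to the identity, with $\limsup_n d(\widetilde f^n(x),x)/n^\alpha=\infty$ for every $x\in\widetilde M$ and every $\alpha\in(0,1)$. Moreover no function $\omega(n)=o(n)$ fixed in advance bounds the escape rate of all minimal homeomorphisms.

*Proof from Theorem 1.* Take $\omega(n)=n/\log(n+2)$. Then $\omega(n)/n\to0$, while $\omega(n)/n^\alpha\to\infty$ for every $\alpha<1$. So
$$\frac{d(\widetilde f^n(x),x)}{n^\alpha}=\frac{d(\widetilde f^n(x),x)}{\omega(n)}\cdot\frac{\omega(n)}{n^\alpha}$$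
has $\limsup$ equal to $\infty$. The last sentence is item 1 for arbitrary $\omega$. It remains to see that the standing assumption can be met. Foulon and Hasselblatt (*Contact Anosov flows on hyperbolic 3-manifolds*, Geom. Topol. 17 (2013)) construct contact Anosov flows on closed hyperbolic $3$-manifolds. A contact flow preserves a volume, hence is transitive. If $E^u$ is not orientable, pass to the double cover that orients it; this is again a closed hyperbolic manifold with a contact Anosov flow. $\square$

Item 2 shows that the same $f$ is at many times as slow as one likes above $\log n$: the orbits make fast excursions, separated by long quiet periods.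

## 2. An Anosov flow and its horocycle flow

Let $W^{ss},W^{uu},W^{ws},W^{wu}$ be the strong and weak stable and unstable foliations of $\varphi$. Flows are lifted to $\widetilde M$ as flows, starting at the identity; lifted flows commute with the deck group. Lifts carry a tilde. Functions on $M$ are also regarded as functions on $\widetilde M$. We recall three facts.

**Fact 1.** *Every leaf of $W^{uu}$ is dense, and $\varphi$ is topologically mixing.* By Plante (*Anosov flows*, Amer. J. Math. 94 (1972)), a transitive Anosov flow with a non-dense $W^{uu}$-leaf is a suspension of an Anosov diffeomorphism of a closed manifold, here a surface. That surface carries a line field, so it is a torus or a Klein bottle. It is the fibre of a fibration of $M$ over the circle, so its fundamental group injects and $\mathbb Z^2\le\pi_1(M)$. This is impossible for closed hyperbolic $M$. For mixing, let $U,V$ be open and nonempty. By density and compactness there is $L$ such that every $W^{uu}$-arc of length $L$ meets $V$. The set $U$ contains a $W^{uu}$-arc, and its images under $\varphi_s$ have length $\ge L$ for all large $s$.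 So $\varphi_sU\cap V\ne\emptyset$ for all large $s$.

**Fact 2 (uniformly expanding parametrization).** The references are Margulis (Funct. Anal. Appl. 4 (1970), and *On Some Aspects of the Theory of Anosov Systems*) and Marcus (Israel J. Math. 21 (1975)). Since $\varphi$ is topologically mixing, Margulis' theorem gives $\kappa>0$ and Radon measures $\mu$ on the leaves of $W^{uu}$, positive on nonempty open sets, such that $\mu(\varphi_sA)=e^{\kappa s}\mu(A)$ and the following holds. If $H$ is the local weak stable holonomy between two nearby $W^{uu}$-plaques, and $H(x)\in W^{ss}_{loc}(\varphi_{\tau(x)}x)$ with $\tau$ small, then $H$ has Jacobian $e^{\kappa\tau}$ for $\mu$. When plaques converge, $\tau\to0$ uniformly.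

From the measures we build a flow along $W^{uu}$.

*No atoms.* Cover $M$ by finitely many small foliation boxes. In each box the holonomies have bounded Jacobian, so the masses of all plaques are bounded by one constant. An atom of mass $c$ at $x$ would give atoms of mass $ce^{\kappa s}$ at $\varphi_sx$ for all $s$, contradicting this bound.

*Continuity.* Orient $E^u$, and let $m(x,u)$ be the signed $\mu$-measure of the arc from $x$ to the point at signed arclength $u$ on its leaf. Let $(x_n,u_n)\to(x,u)$. Subdividing, we may assume that the limit arc $I$ lies in a foliation box. Pull the arc $I_n$ for $(x_n,u_n)$ back by holonomy to the leaf of $x$. The pulled-back arcs have endpoints converging to those of $I$, so their measures converge to $\mu(I)$, as there are no atoms; and the Jacobians tend to $1$ uniformly. So $m$ is continuous. For fixed $x$ it is strictly increasing in $u$. By compactness, arcs of length $1$ have measure bounded below, so half-leaves have infinite measure and $m(x,\cdot)$ is an increasing homeomorphism of $\mathbb R$.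

*The flow.* Let $h_t(x)$ be the point at signed measure $t$ from $x$, i.e. at arclength $u$ with $m(x,u)=t$. If $m(x,u-\epsilon)<t<m(x,u+\epsilon)$, the same inequalities hold for nearby $(x,t)$, so $h_t(x)$ is jointly continuous. Additivity of measure makes $h$ a flow. Its orbits are the leaves of $W^{uu}$, which are lines, so $h$ has no periodic points. Replacing $\varphi_s$ by $\varphi_{s/\kappa}$ we may take $\kappa=1$. The maps $\varphi_s$ preserve the orientation of $E^u$, by continuity from $s=0$. Therefore
$$\varphi_s h_t=h_{e^st}\,\varphi_s\qquad(s,t\in\mathbb R).\tag{1}$$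
The same holds for the lifts: both sides lift the same map, they agree at $t=0$, and they depend continuously on $t$. By Fact 1, $h$ is a minimal flow, and its forward orbits are dense.

*Example.* On $\Gamma\backslash SL_2(\mathbb R)$, with $\varphi_s$ right multiplication by $a_s=\mathrm{diag}(e^{s/2},e^{-s/2})$ and $h_t$ right multiplication by $n_t=\begin{pmatrix}1&0\\t&1\end{pmatrix}$, relation (1) is the identity $n_ta_s=a_sn_{e^st}$. We call $h$ the horocycle flow of $\varphi$.

**Fact 3.** *Closed orbits of $\varphi$ are not null-homotopic* (Novikov; Verjovsky, *Codimension one Anosov flows*, 1974; see also Fenley, Ann. of Math. 139 (1994)). Fix a closed orbit $\gamma$, of period $p$. If $\tilde q$ lies over $\gamma$, then $\widetilde\varphi_p\tilde q=A\tilde q$ with a deck transformation $A\ne1$ in a fixed conjugacy class, and $\widetilde\varphi_{kp}\tilde q=A^k\tilde q$. As $M$ is closed hyperbolic, $A$ has translation length $\ell>0$ (depending only on the class), so $d(A^k\tilde q,\tilde q)\ge k\ell$.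

**Two simple cases.** By compactness there is $C_\varphi$ with $d(\widetilde\varphi_sz,z)\le C_\varphi|s|$, and $\sup_{z,|t|\le T}d(\widetilde h_tz,z)<\infty$ for each $T$.

The map $\varphi_1$ escapes linearly over $\gamma$: by Fact 3, $d(\widetilde\varphi_n\tilde q,\tilde q)\ge \ell\lfloor n/p\rfloor-C_\varphi p$. But it is not minimal, since it preserves $\gamma$.

The map $h_1$ is minimal (Lemma 6 below), but slow. By (1), $\widetilde h_t=\widetilde\varphi_{\log t}\,\widetilde h_1\,\widetilde\varphi_{-\log t}$ for $t\ge1$, and similarly with $\widetilde h_{-1}$ for $t\le-1$, so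
$$d(\widetilde h_tz,z)\le C\,(1+\log(1+|t|)).\tag{2}$$

We want to keep the minimality of $h_1$ and borrow the speed of $\varphi$ along $\gamma$.

## 3. Tilted horocycles in a half-plane

Fix $x_0\in M$ and put $P(u,v)=\varphi_{-\log v}h_u(x_0)$ for $u\in\mathbb R$, $v>0$. By (1),
$$\varphi_sP(u,v)=P(u,e^{-s}v),\qquad h_tP(u,v)=P(u+tv,v).$$
So $\varphi$ moves vertically down at unit logarithmic speed, and $h$ moves along horizontal lines with $\dot u=v$. This is the geometry of the hyperbolic plane with metric $(du^2+dv^2)/v^2$, and we first experiment there.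

In the half-plane the points $(u,v)$ and $(u+tv,v)$ are at distance $2\,\mathrm{arcsinh}(|t|/2)$, of order $\log|t|$. Now tilt the motion slightly:
$$\dot u=v,\qquad \dot v=-\delta v .$$
Then $v=v_0e^{-\delta t}$ and $u=u_0+\frac{v_0}{\delta}(1-e^{-\delta t})$, so the path is the straight segment $v=v_0-\delta(u-u_0)$. The velocity differs from that of the horocycle flow by a vector of hyperbolic length $\delta$ only. Yet the distance travelled in time $t$ is at least $|\log(v/v_0)|=\delta t$, which is linear. A tilt cannot go on forever if we want recurrence, so consider the path $v=\eta+\delta|u|$, traversed with $\dot u=v$. It descends to height $\eta$ and climbs up again. From $u=-1$ to $u=0$ it takes time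
$$\int_0^1\frac{du}{\eta+\delta u}=\frac1\delta\log\Big(1+\frac\delta\eta\Big),$$
and the height changes by the factor $1+\delta/\eta$. With $D=\log(1/\eta)$, this is an excursion of size about $D$ in time about $D/\delta$, at a velocity which is $\delta$-close to that of the horocycle flow *whatever $\eta$ is*. So one can fix $\delta$ first, for closeness, and then let $\eta\to0$.

How can this be installed on $M$? The first things to try are the two operations that keep the orbit structure of $h$.

**Definition (time change).** For a flow $k$ and a continuous function $\rho>0$ let $k^\rho$ be the flow with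
$$k^\rho_{\sigma(x,t)}(x)=k_t(x),\qquad \sigma(x,t)=\int_0^t\rho(k_ux)\,du .$$
So $\rho$ is a slowness: for $k_t(x)=x+t$ on $\mathbb R$ and $\rho=2$ one gets $k^2_t(x)=x+t/2$. Directly from the definition,
$$(k^{\rho_1})^{\rho_2}=k^{\rho_1\rho_2},\qquad (gkg^{-1})^\rho=g\,k^{\rho\circ g}\,g^{-1}.\tag{3}$$

*Time change alone.* Points of $h^\rho$-time $t$ have $h$-time at most $|t|/\min\rho$ in absolute value. For $\rho\ge\frac12$, (2) bounds the displacement by $C(1+\log(1+2|t|))$, with $C$ independent of $\rho$. So time changes close to $1$ never produce the excursion.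

*Conjugation alone.* To move the horizontal line $v=1$ to the graph of $y$, use $g(x)=\varphi_{-\log y(x)}(x)$, since $g(P(u,1))=P(u,y(P(u,1)))$. The flow $g\,h\,g^{-1}$ follows the graph, but with $\dot u=1$ for the motion on the line $v=1$, whatever the height of the graph. In the half-plane with $y=\eta+\delta|u|$ it goes from $(0,\eta)$ to $(1,\eta+\delta)$ in unit time, across a distance at least $\log(1+\delta/\eta)$. For fixed $\delta$ this tends to $\infty$ as $\eta\to0$, so closeness to $h$ is lost exactly when the excursion gets long.

The remedy is to use both, with matching functions: follow the graph with $\dot u=y$, i.e. take $g\,h^{1/y}g^{-1}$. We then need a continuous function $y$ on $M$ with three properties: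

* (P1) $y$ is $\delta$-Lipschitz along $h$-orbits (the tilt is at most $\delta$);
* (P2) $s\mapsto e^{-s}y(\varphi_sx)$ is strictly decreasing. The line $v=e^{-s}$ is sent to the graph of $u\mapsto e^{-s}y(P(u,e^{-s}))$, and (P2) says that these graphs do not cross, which makes $g$ injective;
* (P3) $y=\eta$ on a set which every $h$-orbit meets within bounded time and whose points, pushed by $\varphi_D$, really travel far in $\widetilde M$. Descending in a half-plane is not enough, because distance in a leaf is not distance in $\widetilde M$; the points should follow $\gamma$.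

We take $y=\eta+\delta\theta$, where $\theta$ is essentially the $h$-distance to a piece of $W^{ws}(\gamma)$. That piece is forward invariant under $\varphi$ and $\varphi_s$ expands $h$-time by $e^s$, which will give (P2).

## 4. The distance $\theta$ along horocycles to the stable surface of $\gamma$

**Step 1: a metric that does not expand stable lengths.** This is for the forward invariance of our surface. Let $|\cdot|$ be a Riemannian norm on $M$. Choose $T>0$ with $|D\varphi_Tv|\le|v|$ for $v\in E^s$, and put $\|v\|^2=\int_0^T|D\varphi_sv|^2\,ds$ for all tangent vectors $v$. This is a smooth Riemannian metric. For $v\in E^s$, $\frac{d}{ds}\|D\varphi_sv\|^2=|D\varphi_{s+T}v|^2-|D\varphi_sv|^2\le0$, so $\|D\varphi_sv\|\le\|v\|$ for $s\ge0$. The lifted metric is bi-Lipschitz equivalent to the hyperbolic one. Arclength in $W^{ss}$-leaves is measured with $\|\cdot\|$.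

**Step 2: the surfaces $S_R$.** We construct the set on which $y$ will be small. A $W^{ss}$-leaf meets $\gamma$ at most once: if $q$ and $\varphi_uq$ in $\gamma$ lie on one leaf, the distance of $\varphi_sq$ and $\varphi_{s+u}q$ tends to $0$ as $s\to\infty$, but it is periodic in $s$, so it is $0$. For $q\in W^{ws}(\gamma)$ let $\pi(q)$ be the point of $\gamma\cap W^{ss}(q)$ and let $r(q)$ be the $W^{ss}$-arclength from $q$ to $\pi(q)$. Put $S_R=\{r\le R\}$. Travelling along $W^{ss}$-leaves from $\gamma$ writes $S_R$ as a continuous image of the closed disc bundle of radius $R$ of $E^s|_\gamma$, a compact annulus or Möbius band. The map is injective because $W^{ss}$-leaves are lines, distinct leaves are disjoint, and each meets $\gamma$ at most once. By compactness $S_R$ is an embedded compact surface and $r$ is continuous on it. For $s\ge0$, $\varphi_s$ carries the arc from $\pi(q)$ to $q$ to the arc from $\pi(\varphi_sq)$ to $\varphi_sq$, so by Step 1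
$$\varphi_sS_R\subset S_R,\qquad r(\varphi_sq)\le r(q)\qquad(s\ge0).\tag{4}$$
Put $S=S_2$.

**Step 3: local product structure.** We show that $\Phi(q,s)=h_s(q)$, from $\{r<3\}\times\mathbb R$ to $M$, is a local homeomorphism. Let $q_0\in\{r<3\}$. A small connected neighbourhood of $q_0$ in the surface lies in one $W^{ws}$-plaque of a foliation box, since the leaf $W^{ws}(\gamma)$ meets the box in countably many plaques, so the transverse coordinate is constant on a connected set. Suppose $h_s(q)=h_{s'}(q')$ with $q,q'$ in such a neighbourhood and $s,s'$ small. Then $q'=h_{s-s'}(q)\in W^{uu}_{loc}(q)\cap W^{ws}_{loc}(q)=\{q\}$, and $s=s'$ because $h$ has no periodic points. So $\Phi$ is injective near $(q_0,0)$, and by invariance of domain it is a local homeomorphism there. Since $\Phi(q,t+s)=h_t\Phi(q,s)$, it is a local homeomorphism everywhere.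

**Step 4: hits of $S$ are separated.** There is $a\in(0,1]$ with
$$q,\ h_u(q)\in S,\quad u\ne0\ \Longrightarrow\ |u|>2a.\tag{5}$$
Otherwise there are $q_n\in S$ and $0\ne u_n\to0$ with $q_n'=h_{u_n}q_n\in S$; after passing to a subsequence, $q_n\to q\in S$, and then $q_n'\to q$. As $S$ is embedded, these convergences hold in the surface. So the distinct points $(q_n,u_n)$ and $(q_n',0)$ both converge to $(q,0)$ and have the same image under $\Phi$, contradicting injectivity near $(q,0)$.

**Step 5: every orbit hits $S_1$ in bounded time.** The set $O=\{h_sq:r(q)<1,\ |s|<1\}$ is open, by Step 3, and nonempty. Forward orbits of $h$ are dense, so the open sets $h_{-t}O$ with $t\ge1$ cover $M$, and finitely many, with $t\le T_1$, suffice. If $h_tx=h_sq$ with $1\le t\le T_1$, $|s|<1$, $r(q)<1$, then $h_{t-s}x=q$ and $0<t-s<T_1+1$. So with $T_0=T_1+1\ge1$: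
$$\text{for every }x\in M\text{ there is }t\in[0,T_0]\text{ with }h_tx\in S_1.\tag{6}$$

**Step 6: definition of $\theta$.** The naive choice $\theta_0(x)=\inf\{|t|:h_tx\in S_1\}$ is not continuous. Let $r(q)=1$ and let $q_n\in S$ with $r(q_n)>1$, $q_n\to q$. Then $\theta_0(q)=0$, but by (5) the orbit of $q_n$ cannot hit $S_1$ within time $2a$, so $\theta_0(q_n)\ge2a$. The trouble is the edge of $S_1$. We therefore use the larger surface $S=S_2$ and charge a penalty outside $S_1$, so large that hits near the edge of $S$ are never chosen:
$$\theta(x)=\inf\{\,|t|+2T_0\,(r(h_tx)-1)^+\;:\;t\in\mathbb R,\ h_tx\in S\,\}.$$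

**Lemma 3.**
(i) $0\le\theta\le T_0$, the infimum is attained, and every minimizer satisfies $|t|\le T_0$.
(ii) $\theta$ is continuous.
(iii) $|\theta(h_tx)-\theta(x)|\le|t|$.
(iv) $\theta(\varphi_sx)\le e^s\theta(x)$ for $s\ge0$.
(v) $\theta(h_tq)=|t|$ for $q\in S_1$, $|t|\le a$.

*Proof.* (i) By (6) some hit of $S_1$ has value at most $T_0$, and times $|t|>T_0$ give values $>T_0$. The set $\{|t|\le T_0:h_tx\in S\}$ is compact, and the expression is continuous on it.

(ii) Let $x_n\to x$. *Lower semicontinuity.* Pass to a subsequence along which $\theta(x_n)$ tends to its $\liminf$ and minimizers $t_n\in[-T_0,T_0]$ tend to some $t$. Then $h_tx\in S$, and since $r$ is continuous on $S$, $\theta(x)\le|t|+2T_0(r(h_tx)-1)^+=\lim\theta(x_n)$. *Upper semicontinuity.* Let $t$ be a minimizer for $x$, and $q=h_tx$. Then $2T_0(r(q)-1)^+\le\theta(x)\le T_0$, so $r(q)\le\frac32<2$. As $h_tx_n\to q$, Step 3 gives $h_tx_n=h_{s_n}q_n$ with $q_n\to q$ in $\{r<3\}$ and $s_n\to0$. Eventually $r(q_n)<2$, so $q_n=h_{t-s_n}x_n\in S$ and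
$$\theta(x_n)\le|t-s_n|+2T_0(r(q_n)-1)^+\longrightarrow|t|+2T_0(r(q)-1)^+=\theta(x).$$

(iii) If $t'$ is a minimizer for $x$, then from $h_tx$ the same point of $S$ is reached at time $t'-t$, and $|t'-t|\le|t'|+|t|$. So $\theta(h_tx)\le\theta(x)+|t|$. Apply this to $h_tx$ and $-t$ for the reverse inequality.

(iv) Let $t$ be a minimizer for $x$, and $q=h_tx$. By (1) and (4), $h_{e^st}\varphi_sx=\varphi_sq\in S$. Hence
$$\theta(\varphi_sx)\le e^s|t|+2T_0(r(\varphi_sq)-1)^+\le e^s|t|+2T_0(r(q)-1)^+\le e^s\theta(x).$$

(v) For the point $h_tq$ the time $-t$ has value $|t|$, with no penalty. Any other time $t'$ with $h_{t'+t}q\in S$ has $|t'+t|>2a$ by (5), so $|t'|>2a-|t|\ge a\ge|t|$. $\square$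

## 5. The flow $h'=g\,h^{1/y}g^{-1}$ and its closeness to $h$

For $\delta,\eta\in(0,1]$ put
$$y=\eta+\delta\theta,\qquad w=-\log y,\qquad g(x)=\varphi_{w(x)}(x),\qquad h'=g\,h^{1/y}\,g^{-1}.$$
Property (P1) is Lemma 3(iii).

**Step 1: $g$ is a homeomorphism isotopic to the identity.** This is needed for $h'$ to be defined and to lift well. First (P2): for $s'>s$, Lemma 3(iv), applied at $\varphi_sx$ with time $s'-s$, gives
$$e^{-s'}y(\varphi_{s'}x)\le\eta e^{-s'}+\delta e^{-s}\theta(\varphi_sx)<e^{-s}y(\varphi_sx).$$
Since $\eta\le y\le\eta+\delta T_0$, the continuous function $s\mapsto e^{-s}y(\varphi_sx)$ decreases strictly from $\infty$ to $0$. So its negative logarithm $s\mapsto s+w(\varphi_sx)$ is an increasing homeomorphism of $\mathbb R$, and it commutes with $s\mapsto s+p'$ if $x$ is $\varphi$-periodic of period $p'$. As $g(\varphi_sx)=\varphi_{s+w(\varphi_sx)}x$, the map $g$ carries each $\varphi$-orbit bijectively to itself. A continuous bijection of a compact Hausdorff space is a homeomorphism. The same argument applies to $x\mapsto\varphi_{\sigma w(x)}x$ for $\sigma\in[0,1]$, because $s+\sigma w(\varphi_sx)=(1-\sigma)s+\sigma(s+w(\varphi_sx))$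 is again an increasing homeomorphism of $\mathbb R$ with the same equivariance. This is an isotopy from $\mathrm{id}$ to $g$, and its lift ends at $\widetilde g(x)=\widetilde\varphi_{w(x)}x$.

**Step 2: comparison with $h$.** This is where the two operations cancel.

**Lemma 4.** For all $z$ and $t$ one has $h'_t(z)=\varphi_Ah_B(z)$ for some $A,B$ with $|A|\le\delta|t|$ and $|B-t|\le|t|(e^{\delta|t|}-1)$; the same holds for the lifts. Hence $\widetilde h'_t\to\widetilde h_t$ as $\delta\to0$, uniformly on $\widetilde M$, uniformly for $t$ in compacta, and uniformly in $\eta\in(0,1]$.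

*Proof.* Write $z=g(x)$ and $Y(u)=y(h_ux)$; by Lemma 3(iii), $Y$ is $\delta$-Lipschitz. Let $\tau$ be defined by $t=\int_0^\tau du/Y(u)$. Then $h'_t(z)=g(h_\tau x)$. By (1), $h_\tau\varphi_{-w(x)}=\varphi_{-w(x)}h_{e^{w(x)}\tau}$, and $e^{w(x)}=1/Y(0)$. So
$$h'_t(z)=\varphi_{w(h_\tau x)}\,h_\tau\,\varphi_{-w(x)}z=\varphi_{w(h_\tau x)-w(x)}\,h_{\tau/Y(0)}\,z,$$
that is,
$$A=\log\frac{Y(0)}{Y(\tau)},\qquad B=\frac{\tau}{Y(0)}.$$
Let $\hat Y(t)=Y(\tau(t))$. Since $d\tau/dt=\hat Y$, we have $|\hat Y(t_1)-\hat Y(t_2)|\le\delta|\tau(t_1)-\tau(t_2)|=\delta\big|\int_{t_1}^{t_2}\hat Y\big|$. So $\hat Y$ is locally Lipschitz with $|\hat Y'|\le\delta\hat Y$ almost everywhere, and $\log\hat Y$ is $\delta$-Lipschitz. This gives $|A|\le\delta|t|$. Also $B=\int_0^t\hat Y(u)/\hat Y(0)\,du$, where the integrand lies between $e^{-\delta|u|}$ and $e^{\delta|u|}$. Since $1-e^{-b}\le e^b-1$ for $b\ge0$, this gives the bound on $B-t$. The computation for the lifts is the same. Finally, $(A,B,z)\mapsto\widetilde\varphi_A\widetilde h_Bz$ is equivariant in $z$, hence uniformly continuous for $A,B$ in compacta, and the bounds on $A$ and $B-t$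 do not involve $\eta$. $\square$

## 6. Every $h'$-orbit makes a long excursion along $\gamma$

**Lemma 5.** There is $c>0$ depending only on $\varphi,\gamma$, and for each $\delta$ a constant $C_\delta$, such that for all $\eta\in(0,1]$, with $D=\log(1/\eta)$: for every $z\in\widetilde M$ there is $t\in[0,C_\delta(1+D)]$ with $d(\widetilde h'_tz,z)\ge cD-C_\delta$.

*Proof.* Let $z=\widetilde g(x)$. By (6) choose $t_1\in[0,T_0]$ such that $q=\widetilde h_{t_1}x$ lies over $S_1$, and put $t_2=t_1+a$. By Lemma 3(v), $y=\eta$ at $q$ and $y=\eta+\delta a$ at $\widetilde h_aq$. Consider two points of the $\widetilde h'$-orbit of $z$, at the bottom of the valley and a little later: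
$$z_1=\widetilde g(q)=\widetilde\varphi_D(q),\qquad z_2=\widetilde g(\widetilde h_aq)=\widetilde\varphi_{-\log(\eta+\delta a)}(\widetilde h_aq).$$

**Step 1: $z_1$ and $z_2$ are far apart, so one of them is far from $z$.** Since $\delta a\le\eta+\delta a\le2$, the distance $d(z_2,q)$ is bounded by a constant depending only on $\delta$ (and on $\varphi,\gamma$). For $z_1$, the point $q$ lies on the strong stable leaf of a point $q'$ over $\gamma$, at leaf distance at most $1$. Leaf distance does not increase under $\widetilde\varphi_s$, $s\ge0$, so $d(\widetilde\varphi_sq,\widetilde\varphi_sq')\le C_3$ for $s\ge0$, with $C_3$ from the comparison of the two metrics. Write $D=kp+s'$ with $0\le s'<p$. By Fact 3,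
$$d(\widetilde\varphi_Dq',q')\ge k\ell-C_\varphi p\ge\frac\ell pD-\ell-C_\varphi p .$$
Hence $d(z_1,q)\ge\frac\ell pD-\ell-C_\varphi p-2C_3$, and
$$d(z_1,z_2)\ge\frac\ell pD-C'_\delta.\tag{7}$$
So one of $z_1,z_2$ is at distance at least $\frac{\ell}{2p}D-\frac12C'_\delta$ from $z$. Take $c=\ell/(2p)$.

**Step 2: these points are reached in time $O(1+D)$.** They lie on the forward $\widetilde h'$-orbit of $z$, at times at most $I=\int_0^{t_2}du/y(h_ux)$. Let $u_i$ be the times in $[-T_0,t_2+T_0]$ at which the $h$-orbit of the projection of $x$ hits $S$. This interval has length at most $3T_0+a\le4T_0$, so by (5) there are at most $L=1+4T_0/(2a)$ of them. For $u\in[0,t_2]$, Lemma 3(i) says that the minimum defining $\theta(h_ux)$ is attained at a hit $u_i$ with $|u-u_i|\le T_0$, and then $\theta(h_ux)\ge|u-u_i|$. So $1/y(h_ux)$ is at most the sum of $1/(\eta+\delta|u-u_i|)$ over the $i$ with $|u-u_i|\le T_0$, and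
$$I\le\sum_i\int_{|v|\le T_0}\frac{dv}{\eta+\delta|v|}\le\frac{2L}\delta\log\Big(1+\frac{\delta T_0}\eta\Big)\le\frac{2L}\delta\big(\log(1+T_0)+D\big),$$
the last step because $\eta+\delta T_0\le1+T_0$. Increase $C_\delta$ to cover all constants. $\square$

Inequality (7) also confirms on $M$ what the half-plane showed about conjugation alone: $\widetilde g\,\widetilde h_a\,\widetilde g^{-1}$ sends $z_1$ to $z_2$, so for fixed $\delta$ its displacement is unbounded as $\eta\to0$, while that of $\widetilde h_a$ is fixed.

## 7. A class of flows with logarithmic displacement and minimal time-one maps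

The flow $h'$ belongs to the following class, which is stable under our construction. Let $\mathcal F$ be the set of flows
$$\psi=G\,h^\rho\,G^{-1},$$
with $\rho>0$ continuous on $M$ and $G$ a homeomorphism of $M$ isotopic to $\mathrm{id}$. Let $\widetilde G$ be the lift of $G$ along the isotopy. It is equivariant, hence of bounded displacement and uniformly continuous, and $\widetilde\psi_t=\widetilde G\,\widetilde h^\rho_t\,\widetilde G^{-1}$, where $\widetilde h^\rho$ is the lift of $h^\rho$. An $h^\rho$-time $t$ is an $h$-time of absolute value at most $|t|/\min\rho$, so by (2)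
$$d(\widetilde\psi_tz,z)\le C_\psi\,(1+\log(1+|t|)).\tag{8}$$
So no member of $\mathcal F$ proves Theorem 1: each is logarithmically slow, with its own constant $C_\psi$. The map $f$ will be a limit of time-one maps from $\mathcal F$. Estimate (8) has a useful side: it forces minimality.

**Lemma 6.** For $\psi\in\mathcal F$, the homeomorphism $\psi_1$ is minimal.

*Proof.* The flow $\psi$ is minimal, as its orbits are the $G$-images of those of $h$. Suppose $\psi_1$ is not minimal, and let $K\ne M$ be a $\psi_1$-minimal set.

**Step 1: a continuous map to a circle.** We turn $K$ into a clock that runs at constant speed along $\psi$. The sets $\psi_sK$ are $\psi_1$-minimal, because $\psi_s$ commutes with $\psi_1$; so any two are equal or disjoint. The set $\{s:\psi_sK=K\}$ is a subgroup of $\mathbb R$ containing $\mathbb Z$. It is closed: if $s_n\to s$ and $\psi_{s_n}K=K$, then $\psi_sK\subset K$, hence $\psi_sK=K$. It is not $\mathbb R$, since otherwise $K$ would be $\psi$-invariant and $K=M$. So it equals $\frac1m\mathbb Z$ for some $m\ge1$. The set $\bigcup_{0\le s\le1/m}\psi_sK$ is compact and $\psi$-invariant,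 so it is $M$. If $\psi_sk=\psi_{s'}k'$ with $k,k'\in K$, then $\psi_{s-s'}K$ meets $K$, so $s-s'\in\frac1m\mathbb Z$. Hence $\psi_sk\mapsto s$ $(k\in K)$ is a well-defined map $\vartheta:M\to\mathbb R/\frac1m\mathbb Z$. Its graph is the image of the compact set $K\times[0,\frac1m]$ under the continuous map $(k,s)\mapsto(\psi_sk,s\bmod\frac1m)$, so it is compact and $\vartheta$ is continuous.

**Step 2: the clock grows at most linearly in distance.** This contradicts (8). Since $\widetilde M$ is simply connected, $\vartheta$ lifts to a continuous $\Theta:\widetilde M\to\mathbb R$, and $\Theta(\widetilde\psi_tz)=\Theta(z)+t$ by uniqueness of path lifting. By uniform continuity of $\vartheta$ there is $r_0>0$ such that points of $\widetilde M$ within $r_0$ have $\Theta$-values within $\frac1{4m}$ modulo $\frac1m$. Along a geodesic of length at most $r_0$ starting at $z$, the difference $\Theta-\Theta(z)$ starts at $0$ and stays in $\bigcup_k[\frac km-\frac1{4m},\frac km+\frac1{4m}]$, so by continuity $|\Theta-\Theta(z)|\le\frac1{4m}$. Subdividing geodesics,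
$$|\Theta(z)-\Theta(z')|\le\frac1{4m}\Big(1+\frac{d(z,z')}{r_0}\Big).$$
Put $z'=\widetilde\psi_tz$ and use (8): $t\le C'(1+\log(1+t))$ for all $t>0$, which is absurd. $\square$

## 8. Small perturbations with excursions beyond $\omega$

**The metric space.** Let $\mathcal H$ be the set of homeomorphisms $F$ of $\widetilde M$ that commute with the deck group, with
$$\varrho(F,F')=\sup_zd(Fz,F'z)+\sup_zd(F^{-1}z,F'^{-1}z).$$
The suprema are finite, since the functions involved are continuous and invariant under the cocompact deck group. The metric is complete: in a Cauchy sequence $F_n\to F$ and $F_n^{-1}\to F^*$ uniformly, with equivariant continuous limits, and passing to the limit in $F_nF_n^{-1}=F_n^{-1}F_n=\mathrm{id}$ gives $F^*=F^{-1}$. Each $F\in\mathcal H$ covers a homeomorphism $f$ of $M$. Moving $z$ to $F(z)$ along the geodesic is an equivariant homotopy, so it descends to a homotopy from $\mathrm{id}$ to $f$, and $F$ is the good lift of $f$. Let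
$$\mathcal X=\overline{\{\widetilde\psi_1:\psi\in\mathcal F\}}\subset\mathcal H ,$$
a nonempty complete metric space.

**Lemma 7.** Let $\omega(n)=o(n)$ be as in Theorem 1, $\psi\in\mathcal F$, $N\in\mathbb N$ and $\epsilon>0$. There is $\psi'\in\mathcal F$ with $\varrho(\widetilde\psi'_1,\widetilde\psi_1)<\epsilon$ such that for every $z\in\widetilde M$ there is $n\ge N$ with $d(\widetilde\psi_1'^{\,n}z,z)>N\omega(n)$.

*Proof.* Let $\psi=Gh^\rho G^{-1}$, take $h',g,y$ as in Section 5, and set $\psi'=G\,(h')^\rho\,G^{-1}$.

**Step 1: $\psi'$ stays in the class.** By (3), $(h')^\rho=(g\,h^{1/y}g^{-1})^\rho=g\,h^{(\rho\circ g)/y}\,g^{-1}$, and $Gg$ is isotopic to $\mathrm{id}$. So $\psi'\in\mathcal F$.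

**Step 2: fix $\delta$ for closeness, uniformly in $\eta$.** Let $m_\rho=\min\rho$. By Lemma 4 and uniform continuity of $\rho$, as $\delta\to0$,
$$\sigma'(z,t)=\int_0^t\rho(h'_uz)\,du\ \longrightarrow\ \sigma(z,t)=\int_0^t\rho(h_uz)\,du$$
uniformly in $z$, in $|t|\le1/m_\rho$, and in $\eta$. Both have $t$-derivative at least $m_\rho$. So the times $t',t$ with $\sigma'(z,t')=1=\sigma(z,t)$ lie in $[-1/m_\rho,1/m_\rho]$ and satisfy $m_\rho|t'-t|\le|\sigma(z,t')-\sigma(z,t)|=|\sigma(z,t')-\sigma'(z,t')|$, which tends to $0$ uniformly. The same holds for the value $-1$. The lifts of $(h')^\rho_{\pm1}$ and $h^\rho_{\pm1}$ send $z$ to $\widetilde h'_{t'}z$ and $\widetilde h_tz$. By Lemma 4 again, and uniform continuity of $(t,z)\mapsto\widetilde h_tz$ for $t$ in compacta, these converge uniformly to each other. Conjugation by the uniformly continuous $\widetilde G$ preserves this, and $\widetilde\psi_1^{-1}=\widetilde\psi_{-1}$. So we may fix $\delta$ with $\varrho(\widetilde\psi_1',\widetilde\psi_1)<\epsilon$ for *all* $\eta\in(0,1]$.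

**Step 3: choose $\eta$ for the excursion.** Below $C,C',C''>0$ depend on $\psi,\delta$ but not on $\eta$. An $h'$-time $t\ge0$ corresponds to an $(h')^\rho$-time in $[0,t\max\rho]$, and conjugation by $\widetilde G$ changes displacements by a bounded amount. So Lemma 5, applied at $\widetilde G^{-1}z$, gives for every $z$ a real $t\in[0,C(1+D)]$ with $d(\widetilde\psi'_tz,z)\ge cD-C'$. Next, $\sup_{z,|t|\le1}d(\widetilde\psi'_tz,z)\le C''$: an $(h')^\rho$-time of absolute value at most $1$ is an $h'$-time of absolute value at most $1/m_\rho$, and then Lemma 4 bounds $A$ and $B$ independently of $\eta$. Put $n=\lfloor t\rfloor$. Since $\widetilde\psi'_tz$ and $\widetilde\psi'_nz$ are within $C''$,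
$$n\le C(1+D),\qquad d(\widetilde\psi_1'^{\,n}z,z)\ge cD-C'-C''.$$
Also $d(\widetilde\psi_1'^{\,n}z,z)\le C''n$, so $n\ge(cD-C'-C'')/C''$, which is at least $\max(N,1)$ for large $D$. Finally, $\omega(k)=o(k)$ implies $\max_{1\le k\le K}\omega(k)=o(K)$: given $\epsilon'>0$, we have $\omega(k)\le\epsilon'k$ for $k\ge k_0$, so the maximum is at most $\max(\max_{k<k_0}\omega(k),\epsilon'K)$. Hence $\max_{1\le k\le C(1+D)}N\omega(k)<cD-C'-C''$ for large $D$, and this threshold does not depend on $z$. Choose $\eta=e^{-D}$ with such a $D$. $\square$

## 9. Baire category in $\mathcal X$ and the proof of Theorem 1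

Recall that in a complete metric space a countable intersection of open dense sets is dense (Baire); sets containing such an intersection are called residual.

**Step 1: a reduction.** We may replace $\zeta(n)$ by $\min(\zeta(n),\sqrt n)$. The hypothesis $\zeta(n)/\log n\to\infty$ persists, and conclusion 2 becomes stronger.

**Step 2: the conditions as sets.** We encode the theorem in countably many conditions. For $N\ge1$ define subsets of $\mathcal X$, with $f$ the map of $M$ covered by $F$ and $d_M$ the distance on $M$:

* $U_N$: there is $m$ such that for all $z,z'\in M$ some $0\le j\le m$ has $d_M(f^jz,z')<1/N$.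
* $V_N$: for every $z\in\widetilde M$ there is $n\ge N$ with $d(F^nz,z)>N\omega(n)$.
* $W_N$: there is $n\ge N$ with $\sup_z\max_{0\le j\le n}d(F^jz,z)<\zeta(n)/N$.

**Step 3: they are open.** First, $F\mapsto F^j$ is continuous for uniform distance: by induction on $j$,
$$d(F_nF_n^{j-1}z,\,FF^{j-1}z)\le\sup d(F_n,F)+d(FF_n^{j-1}z,\,FF^{j-1}z),$$
and $F$ is uniformly continuous. For $U_N$: for given $m$, $\max_{z,z'}\min_{j\le m}d_M(f^jz,z')$ depends continuously on $F$, so its being $<1/N$ is an open condition. For $V_N$: by equivariance it suffices to consider $z$ in a compact set $Q\subset\widetilde M$ projecting onto $M$. For each $n$ the condition $d(F^nz,z)>N\omega(n)$ is open in $z$, so by compactness finitely many $n_1,\dots,n_k\ge N$ suffice, and $\min_{z\in Q}\max_i\big(d(F^{n_i}z,z)-N\omega(n_i)\big)>0$ persists under small perturbations of $F$. For $W_N$: only finitely many iterates are involved, and $\sup_zd(F^jz,z)$ is continuous in $F$.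

**Step 4: they are dense.** By definition the maps $\widetilde\psi_1$, $\psi\in\mathcal F$, are dense in $\mathcal X$. All of them lie in $U_N$: by Lemma 6 forward orbits of $\psi_1$ are dense, so every $(z,z')$ has some $j\ge0$ with $d_M(\psi_1^jz,z')<1/N$. This is open in $(z,z')$, and compactness of $M\times M$ gives a common bound $m$. All of them lie in $W_N$: by (8) the left side is at most $C_\psi(1+\log(1+n))$, which is less than $\zeta(n)/N$ for large $n$. Finally $V_N$ is dense because, by Lemma 7, each $\widetilde\psi_1$ is a limit of elements of $V_N$.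

**Step 5: reading off the theorem.** By Baire, $\bigcap_N(U_N\cap V_N\cap W_N)$ is residual in $\mathcal X$, hence nonempty. Let $F$ belong to it, covering $f$. By Section 8, $f$ is a homeomorphism homotopic to the identity with good lift $\widetilde f=F$.

* By the $U_N$, every forward orbit of $f$ is dense, so $f$ is minimal.
* By the $V_N$, for each $x$ and each $N$ there is $n\ge N$ with $d(\widetilde f^n(x),x)/\omega(n)>N$. This is conclusion 1.
* By the $W_N$, for each $N$ there is $n\ge N$ with $\frac1{\zeta(n)}\sup_x\max_{j\le n}d(\widetilde f^j(x),x)<\frac1N$. This is the first part of conclusion 2.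
* Put $a_n=\sup_zd(\widetilde f^n(z),z)$. Since $d(\widetilde f^{n+m}z,z)\le d(\widetilde f^n(\widetilde f^mz),\widetilde f^mz)+d(\widetilde f^mz,z)$, the sequence $a_n$ is subadditive, so $a_n/n\to\inf_na_n/n$ by Fekete's lemma. By $W_N$ and Step 1, for each $N$ there is $n\ge N$ with $a_n<\zeta(n)/N\le\sqrt n/N$, so the infimum is $0$. Hence $a_n=o(n)$.

The homeomorphisms obtained in this way have lifts forming a residual subset of $\mathcal X$, which is the last claim of Theorem 1. $\blacksquare$

The argument does not decide whether a minimal homeomorphism can escape at genuinely linear speed, i.e. with $\limsup_nd(\widetilde f^n(x),x)/n>0$; the maps constructed here do not, since $a_n=o(n)$. Neither (a) nor (b) needs this.
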